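\title{The secretary problem on an unknown poset with many maximal elements}

\begin{abstract}
The elements of a finite poset are revealed in uniformly random order to a selector who knows only the number $n$ of elements and the number $k$ of maximal elements, and who wants to stop at a maximal element. We show that the smallest failure probability that can be guaranteed over all such posets and all $n$ is $(\frac12+o(1))\frac{\ln^2 k}{k}$ as $k\to\infty$. On posets of width $k$ one can succeed with probability $k^{-1/(k-1)}=1-(1+o(1))\frac{\ln k}{k}$; our result disproves, for all large $k$, the conjecture that the same bound holds with no restriction on the width. The upper bound comes from a threshold rule that counts the maximal elements seen so far. The lower bound comes from a family of posets in which a large uncovered antichain forces the selector first to wait and then to accept an element that may be a decoy.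
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection{The secretary problem on an unknown poset}

Let $(P,\prec)$ be a finite nonempty poset with $n$ elements, of which $k\ge1$ are maximal. A selector is told the two numbers $n$ and $k$ and nothing else about $P$; in particular, the isomorphism type of $P$ is unknown. The elements of $P$ are presented one at a time in uniformly random order. After each presentation the selector knows the poset induced on the elements seen so far and which of them came last, and must either accept this last element, which ends the process, or reject it irrevocably. The selector \emph{succeeds} if the accepted element is maximal in $P$, and \emph{fails} otherwise, in particular if nothing is accepted. An \emph{algorithm for $(n,k)$} is a single strategy, possibly randomized, that is applied to every poset with $n$ elements and $k$ maximal elements; probabilities are taken over the order of presentation and the internal randomness of the algorithm. The \emph{width} of a poset is the size of its largest antichain. Since the maximal elements form an antichain, the width is at least $k$. Put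
\[
p_k=\begin{cases}1/e, & k=1,\\ k^{-1/(k-1)}, & k>1.\end{cases}
\]
The following facts are known.
\begin{enumerate}
\item[(i)] For all $n\ge k\ge1$ there is an algorithm for $(n,k)$ that succeeds with probability at least $p_k$ on every poset with $n$ elements, $k$ maximal elements and width $k$. For each $k$, no constant larger than $p_k$ can be guaranteed uniformly over all posets, of all sizes, with $k$ maximal elements and width $k$.
\item[(ii)] For all $n\ge k\ge1$ there is an algorithm for $(n,k)$ that succeeds with probability at least $1/e$ on every poset with $n$ elements and $k$ maximal elements. The constant $1/e$ cannot be improved uniformly over all posets.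
\item[(iii)] (Freij and W\"astlund) For every $n$ there is an algorithm, depending only on $n$, that succeeds with probability at least $1/e$ on every poset with $n$ elements.
\end{enumerate}
Is the restriction on the width in (i) needed? The following conjecture, posed by Garrod and Morris~\cite{GM}, says that it is not.

\medskip
\noindent\textbf{Conjecture.} \emph{For all $n\ge k\ge1$ there is an algorithm for $(n,k)$ that succeeds with probability at least $p_k$ on every poset with $n$ elements and $k$ maximal elements.}
\medskip

For $k=1$ this is contained in (ii). We show that it is false for all large $k$.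

\subsection{Arrival times, chains and stars}\label{sec:times}

Throughout, the elements $x$ of the poset receive independent uniform \emph{arrival times} $\tau_x\in[0,1]$ and are presented in increasing order of time. The times are almost surely distinct, and the order that they induce is uniformly random. A selector who wants to use the times can simulate them: draw $n$ independent uniform numbers in advance, sort them, and give the $i$-th smallest to the $i$-th element presented. Since the order of presentation is uniform and independent of these numbers, the times so assigned are independent and uniform. Conditioning on $\tau_x=t$ means setting $\tau_x=t$ and leaving the other times independent and uniform; by Fubini's theorem, $\Pr(E\text{ and }\tau_x\in K)=\int_K\Pr(E\mid\tau_x=t)\,dt$ for an event $E$ and an interval $K\subseteq[0,1]$. We write $P_t$ for the poset induced on the elements that have arrived by time $t$, $\max(X)$ for the set of maximal elements of a poset $X$, and $c(X)=|\max(X)|$.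

The constant $p_k$ appears in the simplest posets of width $k$.

\begin{example}[Disjoint chains]\label{ex:chains}
Let $P$ be a disjoint union of $k$ chains, fix $p\in(0,1)$, and accept the first element $x$ that arrives at a time $t>p$ with $x\in\max(P_t)$. Fix the top $x$ of one chain and condition on $\tau_x=t>p$. In each chain consider the elements other than $x$ that arrive before $t$. Given which elements these are, their times are independent and uniform on $[0,t]$. So with probability at least $p/t$ either there are none or the highest of them arrives by time $p$, and in both cases no element of this chain arriving in $(p,t)$ is maximal on arrival. The chains are independent, so $x$ is accepted with probability at least $(p/t)^k$. Summing over the $k$ tops, the rule succeeds with probability at least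
\[
k\int_p^1\Big(\frac pt\Big)^k dt=\begin{cases}p\ln\frac1p, & k=1,\\[2pt] \frac{k}{k-1}\,(p-p^k), & k>1.\end{cases}
\]
In both cases the derivative in $p$ vanishes at $p=p_k$, and the value there is again $p_k$.
\end{example}

For large $k$ we have $1-p_k=1-e^{-\ln k/(k-1)}\sim\frac{\ln k}{k}$, and this order has a simple heuristic explanation. With threshold $p=1-\delta$, all tops are missed with probability about $e^{-k\delta}$. Otherwise the rule stops soon after $p$, at an element that is the highest of its chain so far, and the true top of this chain is still to come with probability about $\delta$. The sum $e^{-k\delta}+\delta$ is smallest at $\delta=\frac{\ln k}{k}$.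

On wide posets this rule breaks down. Let $P$ consist of $k$ disjoint stars, each a top above $m$ pairwise incomparable points. The rule accepts the first element arriving after $p$ in a star whose top is missing at time $p$. Each such star still has one top and $\mathrm{Bin}(m,1-p)$ lower points to come, in uniformly random order, so the success probability tends to $0$ as $m\to\infty$ with $k$ and $p$ fixed. (Here $\mathrm{Bin}(m,s)$ is the number of successes in $m$ independent trials of success probability $s$.) But a selector who knows $k$ has a remedy: if $c(P_t)>k$, then some of the apparent maxima are false, and the selector can wait until their number drops to $k$. It is natural to guess that this test removes the effect of the width. We shall see that the test is the right one, but that the waiting has a price: a factor of order $\ln k$ in the failure probability.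

\subsection{The main theorem}

For $n\ge k\ge1$ let
\[
v(n,k)=\sup_{\mathcal A}\ \min_P\ \Pr(\mathcal A\text{ succeeds on }P),\qquad v_k=\inf_{n\ge k}v(n,k),
\]
where $\mathcal A$ ranges over the algorithms for $(n,k)$ and $P$ over the posets with $n$ elements and $k$ maximal elements. Facts (i) and (ii) give $1/e\le v_k\le p_k$, and the conjecture would give $v(n,k)\ge p_k$ for all $n\ge k$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For all $n\ge k\ge1$ and $p\in(0,1)$,
\[
1-v(n,k)\le p^k+k\Big(\ln\frac1p-1+p\Big).
\]
In particular, $1-v(n,k)\le\dfrac1k+\dfrac{\ln^2k}{2(k-\ln k)}$ for $k\ge2$.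
\item[(b)] $1-v_k\ge\big(\tfrac12-o(1)\big)\dfrac{\ln^2k}{k}$ as $k\to\infty$.
\item[(c)] $1-v_k=\big(\tfrac12+o(1)\big)\dfrac{\ln^2k}{k}$ as $k\to\infty$.
\item[(d)] The conjecture is false: there is $k_0$ such that for each $k\ge k_0$ there is $n_0(k)$ with $v(n,k)<p_k$ for all $n\ge n_0(k)$.
\end{enumerate}
\end{theorem}

The theorem does not decide whether the bound $p_k$ holds for individual small values $k\ge2$. The disproof of the conjecture uses only (b); part (a) shows that the constant $\frac12$ is sharp and that the counting rule of Section~\ref{sec:upper}, with threshold $p=1-\frac{\ln k}{k}$, is optimal to this order. Parts (c) and (d) follow from (a), (b) and a monotonicity property.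

\begin{lemma}\label{lem:mono}
For all $n\ge k\ge1$ we have $v(n+1,k)\le v(n,k)$.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be an algorithm for $(n+1,k)$. Define an algorithm for $(n,k)$ as follows. Choose in advance a uniformly random position in $\{1,\dots,n+1\}$, and feed to $\mathcal A$ the elements of $P$ as they come, with a dummy element, declared to lie below all elements of $P$, inserted at the chosen position. Copy the decisions of $\mathcal A$ on the elements of $P$; if $\mathcal A$ accepts the dummy, accept nothing. The enlarged poset has $n+1$ elements and the same $k$ maximal elements as $P$, and it is presented to $\mathcal A$ in uniformly random order. So the new algorithm succeeds on $P$ with the same probability as $\mathcal A$ on the enlarged poset, which is at least the minimum success probability of $\mathcal A$.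
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c) and (d) from (a) and (b)]
The second bound in (a) does not depend on $n$ and equals $(\frac12+o(1))\frac{\ln^2k}{k}$; together with (b) this gives (c). For (d), the inequality $1-e^{-x}\le x$ gives $1-p_k\le\frac{\ln k}{k-1}$, which by (b) is smaller than $1-v_k$ for all large $k$. For such $k$ we have $v_k<p_k$, so $v(n_0,k)<p_k$ for some $n_0$, and Lemma~\ref{lem:mono} extends this to all $n\ge n_0$.
\end{proof}

Part (a) is proved in Section~\ref{sec:upper}. Section~\ref{sec:idea} shows the mechanism behind (b) on two small examples, and Sections~\ref{sec:family}--\ref{sec:dilemma} contain its proof.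

\section{Counting maximal elements: the upper bound}\label{sec:upper}

Fix $p\in(0,1)$. The \emph{counting rule} accepts the first element $x$ arriving at a time $t>p$ such that $x\in\max(P_t)$ and $c(P_t)\le k$. It can fail by accepting nothing or by accepting a non-maximal element, and the two terms in Theorem~\ref{thm:main}(a) bound these two probabilities.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
\emph{Accepting nothing.} Let $y$ be the last element of $\max(P)$ to arrive, and let $t=\tau_y$. At time $t$ all of $\max(P)$ is present and every other element lies below one of its members, so $\max(P_t)=\max(P)$. Thus $y\in\max(P_t)$ and $c(P_t)=k$, and if $t>p$ the rule accepts something by time $t$. Hence it accepts nothing with probability at most $\Pr(\tau_y\le p)=p^k$.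

\emph{Accepting a non-maximal element.} The point of the test $c(P_t)\le k$ is that it bounds the number of false maxima by the number of missing true ones. Let $U_t$ be the number of elements of $\max(P)$ that have not arrived by time $t$, and let $F_t=|\max(P_t)\setminus\max(P)|$. The $k-U_t$ maximal elements of $P$ that are present are maximal in $P_t$, so $c(P_t)=k-U_t+F_t$, and $c(P_t)\le k$ implies $F_t\le U_t$.

For $x\in P$ let $E_{x,t}$ be the event that $x\in\max(P_t)\setminus\max(P)$ and $c(P_t)\le k$. It depends only on the set of elements that have arrived by time $t$, and this set has the same law given $\tau_x=t$ as given $\tau_x\le t$. Since $E_{x,t}$ implies $\tau_x\le t$, we get $\Pr(E_{x,t}\mid\tau_x=t)=\Pr(E_{x,t})/t$. If a non-maximal element $x$ is accepted, then $\tau_x>p$ and $E_{x,\tau_x}$ holds. Moreover $\sum_x\mathbf 1_{E_{x,t}}=F_t\mathbf 1_{c(P_t)\le k}\le U_t$ and $E[U_t]=k(1-t)$. So the probability of a false acceptance is at most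
\[
\sum_{x}\int_p^1\frac{\Pr(E_{x,t})}{t}\,dt\le\int_p^1\frac{E[U_t]}{t}\,dt=\int_p^1\frac{k(1-t)}{t}\,dt=k\Big(\ln\frac1p-1+p\Big).
\]
This proves the first bound. For $k\ge2$ take $p=1-\delta$ with $\delta=\frac{\ln k}{k}\in(0,1)$. Then $p^k\le e^{-\delta k}=\frac1k$ and $\ln\frac1p-1+p=\sum_{i\ge2}\delta^i/i\le\frac{\delta^2}{2(1-\delta)}$, and $\frac{k\delta^2}{2(1-\delta)}=\frac{\ln^2k}{2(k-\ln k)}$.
\end{proof}

The union bound charges the rule for every false candidate in the whole interval $(p,1]$, although on chains the rule stops soon after $p$. This looks wasteful. The next section shows that it is not.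

\section{Uncovered antichains}\label{sec:idea}

Let $m\ge2$. The lower bound is built from two posets with $m+2$ elements and one maximal element:
\begin{itemize}
\item $S$, a \emph{star}: a top $x$ above an antichain of $m+1$ points;
\item $D$, a \emph{star with a decoy}: a top $y$, an element $z\prec y$, and an antichain of $m$ points below $z$.
\end{itemize}
While $y$ is missing, the decoy $z$ looks like the top of a star. We write $iX$ for the disjoint union of $i$ copies of $X$, and $\sqcup$ for disjoint union.

\begin{example}[The counting rule on $kD$]\label{ex:kD}
Run the counting rule with $p=1-\delta$ on $P=kD$. Suppose that exactly one copy of $D$ has both $y$ and $z$ missing at time $p$, that at least two points of its antichain are present at time $p$, and that its $z$ arrives before its $y$. For $p\le t<\tau_z$ each of the other copies contributes exactly one element to $\max(P_t)$ and this copy contributes at least two, so $c(P_t)\ge k+1$ and the rule waits. At time $\tau_z$ the count drops to $k$ and the rule accepts $z$. Hence the rule fails with probability at least $k\delta^2(1-\delta^2)^{k-1}\cdot p^2\cdot\frac12$, which for $\delta=\frac{\ln k}{k}$ is $(\frac12-o(1))\frac{\ln^2k}{k}$.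
\end{example}

This is the event that we shall charge to every algorithm: an antichain is still uncovered near the end, the selector waits, and then accepts the element that covers it. One poset cannot force this behavior. A selector who knows that $P=kD$ accepts the first element that is the top of a three-element chain on arrival. Such an element is always a $y$, and in each copy $y$ comes after $z$ and after a fixed lower point with probability $\frac13$, so this selector fails with probability at most $(2/3)^k$. The selector must therefore be kept uncertain between several posets. The case $k=1$ shows how the uncertainty between $S$ and $D$ is used.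

\begin{example}[One star against one decoy]\label{ex:one}
Let $n=m+2$, and let $\mathcal A$ be an algorithm for $(n,1)$ that fails with probability at most $f$ on both $S$ and $D$. For $1\le i\le n$ let $\alpha_i$ be the probability that $\mathcal A$, shown $i-1$ pairwise incomparable elements and then an element above all of them, stops exactly at step $i$. On $S$ the top is in a uniform position and must be accepted, so $\sigma=\sum_i\alpha_i$ satisfies $\sigma/n\ge1-f$. On $D$, with probability $\frac1n\cdot\frac{n-i}{n-1}$ the decoy $z$ is in position $i$ and $y$ comes later. Then $\mathcal A$ sees in the first $i$ steps exactly what it sees on $S$, so it accepts $z$ with probability $\alpha_i$, and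
\[
f\ge\sum_i\alpha_i\,\frac{n-i}{n(n-1)} .
\]
Given $\sigma$ and $0\le\alpha_i\le1$, the sum $\sum_i\alpha_i(n-i)$ is smallest when the mass sits on the largest $i$; writing $\sigma=\ell+\xi$ with $\ell$ an integer and $0\le\xi<1$, it is then $\binom{\ell}{2}+\xi\ell\ge\frac{\sigma(\sigma-1)}2$. If $\sigma\ge1$ this gives $2f\ge\frac{\sigma(\sigma-1)}{n^2}\ge(1-f)^2-\frac1n$, and if $\sigma<1$ then $(1-f)^2<\frac1n$. In both cases $f\ge\frac12(1-f)^2-\frac1{2n}$.
\end{example}

The numerical bound is weak, but the argument has the shape of the general one: the star forces acceptance of the covering element on a set of times, and the decoy turns acceptance at time $1-u$ into failure at rate $u$, the probability that $y$ is still missing. With about $k$ decoys the rate is $ku$, and if acceptance is forced for all $u\le u_0$, the failure probability is about $\int_0^{u_0}ku\,du=ku_0^2/2$. How large can $u_0$ be? Rejecting the top of a star at time $1-u$ is certainly fatal if it is the last maximal element, which has probability about $e^{-ku}$. With $q$ stars, rejection thus causes failure at rate $qe^{-ku}$. If $q=k^{1-\eta/2}$ and $u\le u_0=(1-\eta)\frac{\ln k}{k}$, this rate is at least $k^{\eta/2}$, far above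 the rate $ku\le\ln k$ paid for acceptance. So $u_0$ can be almost $\frac{\ln k}{k}$, and $ku_0^2/2$ is almost $\frac{\ln^2k}{2k}$.

Three things that were free for $k=1$ must now be arranged. The selector must not escape by stopping in another component while the antichain is uncovered (Section~\ref{sec:wait}). The arrival of a decoy must still look like the arrival of the top of a star, although the other components let the selector estimate sizes; and it must look like the arrival of a top that is the \emph{last} maximal element, which is a rare event (Section~\ref{sec:views}).

\section{The family of posets}\label{sec:family}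

Fix $\eta\in(0,1)$. From now on $o(1)$ and $\to0$ refer to $k\to\infty$ with $\eta$ fixed, uniformly in all other variables and in the algorithm.

\subsection{Parameters and posets}

Put
\[
r=\lceil\sqrt k\,\rceil,\qquad N=k-r,\qquad q=\lceil k^{1-\eta/2}\rceil,\qquad h=\lceil N/2\rceil,\qquad m=2k^5,
\]
\[
u_0=(1-\eta)\frac{\ln k}{k},\qquad u_1=\frac{\ln^3k}{k},\qquad s_0=1-\frac1k,\qquad I=\Big(\frac1k,u_0\Big).
\]
The letter $u$ always denotes the time remaining, so that $s=1-u$ is the time, and $I$ is the range of $u$ in which acceptance will be forced. We take $k$ so large that $h\le N-1-2q$, $\frac1k<u_0\le\frac12$ and $u_0\le u_1<1$. Besides these, the proof uses the following relations, each obtained by substituting the definitions: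
\begin{equation}\label{eq:par}
\begin{gathered}
(r+2q)u_1\to0,\qquad ku_0^2\to0,\qquad \frac{ku_0}{q}\to0,\qquad \frac{r+2q}{k}\to0,\\
\frac{\ln^2k}{ku_1}\to0,\qquad\frac{\ln^2k}{r}\to0,\qquad\frac{k^{1-\eta}\ln k}{q}\to0,\qquad \frac1{ku_0}\to0 .
\end{gathered}
\end{equation}
The first and the seventh confine $q$ between $k^{1-\eta}\ln k$ and $k/\ln^3k$; this is where $\eta>0$ is needed.

With this value of $m$, let $S$ and $D$ be as in Section~\ref{sec:idea}, and let $W$ consist of a top $w$ above all elements of $hD\sqcup(\text{an antichain of }m+1-h\text{ points})$. For $q\le j\le2q$ let
\[
Q(j)=rW\sqcup jS\sqcup(N-j)D,\qquad R(j)=rW\sqcup jS\sqcup(N-1-j)D\sqcup A,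
\]
where $A$ is an antichain of $m+1$ points. The copies of $D$ in $Q(j)$ or $R(j)$ that are not inside a copy of $W$ are called \emph{free}. Since $|S|=|D|=m+2$, the number $n=|Q(j)|=r|W|+N(m+2)$ does not depend on $j$, and $|R(j)|=n-1$. This is the reason for giving $S$ one more lower point than $D$.

The poset $R(j)$ models what a selector faces while an antichain is uncovered: one element is missing, and the large set $A$ hides what this element does. For $q\le j\le2q-1$ we complete $R(j)$ in three ways (Figure~\ref{fig:family}).
\begin{itemize}
\item Adding $x$ above exactly the points of $A$ gives $rW\sqcup(j+1)S\sqcup(N-1-j)D=Q(j+1)$.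
\item $H(j)=R(j)\cup\{w\}$, where $w$ lies above all elements of $h$ chosen free copies of $D$, called \emph{covered}, and above $m+1-h$ chosen points of $A$. This is possible since $h\le N-1-j$, and
\[
H(j)\cong(r+1)W\sqcup jS\sqcup(N-1-j-h)D\sqcup(h\text{ isolated points}).
\]
\item $G(j)=R(j)\cup\{g\}$, where $g$ lies above everything except $k-1$ chosen points of $A$.
\end{itemize}
All these posets have $n$ elements. They also have $k$ maximal elements: $r+N=k$ for $Q(j)$, $(r+1)+j+(N-1-j-h)+h=k$ for $H(j)$, and $1+(k-1)=k$ for $G(j)$. Here the width does its work: for each maximal element that the new top destroys, one point of $A$ is left uncovered, so knowing $k$ does not help the selector to tell the three completions apart. Let $\mathcal F$ be the family of all $Q(j)$ with $q\le j\le2q$ and all $G(j),H(j)$ with $q\le j\le2q-1$.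

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm]
\draw (0,0) rectangle (1.6,0.7);      \node at (0.8,0.35) {$rW$};
\draw (1.8,0) rectangle (3.4,0.7);    \node at (2.6,0.35) {$jS$};
\draw (3.6,0) rectangle (6.4,0.7);    \node at (5,0.35) {$(N{-}1{-}j{-}h)D$};
\draw (6.6,0) rectangle (8.2,0.7);    \node at (7.4,0.35) {$hD$};
\draw (8.4,0) rectangle (12,0.7);     \node at (10.2,0.35) {$A$};
\draw (8.4,0.85)--(8.4,1.05)--(12,1.05)--(12,0.85);     \node at (10.2,1.3) {$x$ gives $Q(j+1)$};
\draw (6.6,1.65)--(6.6,1.85)--(11.4,1.85)--(11.4,1.65); \node at (9,2.1) {$w$ gives $H(j)$};
\draw (0,2.45)--(0,2.65)--(10.8,2.65)--(10.8,2.45);     \node at (5.4,2.9) {$g$ gives $G(j)$};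
\end{tikzpicture}
\caption{The boxes are the parts of the poset $R(j)$; the last one is the antichain $A$. Each bracket spans the set of elements below one added top, and exactly one top is added at a time. The top $x$ covers all of $A$; the top $w$ covers $h$ copies of $D$ and all but $h$ points of $A$; the top $g$ covers everything except $k-1$ points of $A$. Each of the three resulting posets has $k$ maximal elements.}\label{fig:family}
\end{figure}

\begin{proposition}\label{prop:lower}
Every algorithm for $(n,k)$ fails on some member of $\mathcal F$ with probability at least $(\frac12-o(1))(1-\eta)^2\frac{\ln^2k}{k}$.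
\end{proposition}

Since $v_k\le v(n,k)$, the proposition gives $\liminf_k\frac{k}{\ln^2k}(1-v_k)\ge\frac{(1-\eta)^2}2$ for every $\eta\in(0,1)$, and letting $\eta\to0$ proves Theorem~\ref{thm:main}(b). To prove the proposition, fix an algorithm $\mathcal A$ for $(n,k)$ and let $f$ be its largest failure probability on $\mathcal F$. If $f>\frac{\ln^2k}{k}$ there is nothing to prove, so we assume from now on that
\begin{equation}\label{eq:budget}
f\le\frac{\ln^2k}{k}.
\end{equation}
Any behavior that would cost much more than this on some member of $\mathcal F$ is thereby excluded.

\subsection{Runs and views}\label{sec:runs}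

We allow the selector to remember the arrival order, which can only help it. Thus each decision of $\mathcal A$ is a function of a random variable $\omega$, independent of the arrival times, and of the isomorphism type of the poset seen so far together with its arrival order. The times themselves are a device of the analysis. The \emph{view} at time $s$ is the finite set of arrival times in $[0,s]$, partially ordered as the elements that arrived at these times. It carries no names of elements, so views of different posets can be compared. Whether and when $\mathcal A$ stops in $[0,s]$ is a function of $\omega$ and of the view at time $s$.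

If $X$ is a member of $\mathcal F$ or an induced subposet of one, we can run $\mathcal A$ on $X$ with independent uniform times. Let $T_X$ be the time at which it stops, with $T_X=\infty$ if it accepts nothing. We use two principles.

\emph{Coupling.} If $X'\subseteq X$ is an induced subposet, we run $\mathcal A$ on $X$ and on $X'$ with the same times and the same $\omega$. Before the first arrival of an element of $X\setminus X'$ the views coincide, hence so do the runs. The run on $X'$ is independent of the times of the elements of $X\setminus X'$.

\emph{Symmetry.} Let $\sigma\colon X\to Y$ be an isomorphism. Giving $\sigma(x)$ the time of $x$ produces independent uniform times on $Y$ and the same views. So for every subset $Z\subseteq X$ and every $t$, the probability that the run on $X$ accepts an element of $Z$ by time $t$ equals the probability that the run on $Y$ accepts an element of $\sigma(Z)$ by time $t$. Automorphisms of $R(j)$ permute the points of $A$ arbitrarily and the free copies of $D$ arbitrarily. Hence the run on $R(j)$ accepts each point of $A$ with the same probability, which is at most $\frac1{m+1}$, and it stops by a given time in each free copy of $D$ with the same probability.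

\section{No stopping while the antichain is uncovered}\label{sec:wait}

We show that $\mathcal A$, run on $R(j)$, rarely stops by time $s_0$. In this section $q\le j\le2q-1$ and $T_j=T_{R(j)}$. The completion $G(j)$ takes care of early times, because the missing element may lie above almost everything.

\begin{lemma}\label{lem:G}
$\Pr(T_j\le1-u_1)=o(1)$.
\end{lemma}

\begin{proof}
Couple the runs on $G(j)$ and $R(j)$. If $T_j<\tau_g$, both accept the same element of $R(j)$. This element is maximal in $G(j)$ only if it is one of the $k-1$ points of $A$ not below $g$, and by symmetry the run on $R(j)$ accepts one of these with probability at most $\frac{k-1}{m+1}\le k^{-4}$. Since $\tau_g$ is uniform and independent of $T_j$,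
\[
f\ge\Pr(T_j<\tau_g)-k^{-4}=E[(1-T_j)^+]-k^{-4}\ge u_1\Pr(T_j\le1-u_1)-k^{-4}.
\]
By \eqref{eq:budget}, $\Pr(T_j\le1-u_1)\le\frac{\ln^2k}{ku_1}+\frac{1}{k^4u_1}=o(1)$.
\end{proof}

This argument cannot reach the times that matter. Stopping at time $1-u$ costs only about $u$ on $G(j)$, the probability that $g$ is still missing, and for $u\in I$ this is below the budget \eqref{eq:budget}. To raise the cost we need many elements each of which can play the role of the missing one. This is the purpose of the components $W$: in $H(j)$ each of the $r+1$ tops $w'$ leaves a copy of $R(j)$ when removed, so the cost of stopping by time $s_0$ becomes about $r/k$, which exceeds the budget because $\ln^2k/r\to0$. The price is that $w$ covers less than $g$. It covers at least half of the free copies of $D$, which suffices by symmetry, and it does not cover the other copies of $W$ and $S$, whose tops are too few to arrive in the short interval left open by Lemma~\ref{lem:G}.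

\begin{lemma}\label{lem:H}
$\rho:=\max_{q\le j\le2q-1}\Pr(T_j\le s_0)=o(1)$.
\end{lemma}

\begin{proof}
Let $\alpha$ be the probability that the run on $R(j)=H(j)\setminus\{w\}$ stops by time $s_0$ at an element that is not maximal in $H(j)$. We first bound $\alpha$. Let $w'$ be one of the $r+1$ tops of copies of $W$ in $H(j)$, and let $B_{w'}$ be the event that $\tau_{w'}>s_0$ and the run on $H(j)\setminus\{w'\}$ stops by time $s_0$ at an element that is not maximal in $H(j)$. Exchanging two copies of $W$ is an automorphism of $H(j)$ that maps $w'$ to $w$. It restricts to an isomorphism from $H(j)\setminus\{w'\}$ to $R(j)$ and preserves non-maximality in $H(j)$. By symmetry and independence, $\Pr(B_{w'})=\alpha/k$. On $B_{w'}$ the run on $H(j)$ accepts the same element, so $\mathcal A$ fails on $H(j)$. For $w'\ne w''$ we have $\Pr(B_{w'}\cap B_{w''})\le\Pr(\tau_{w'}>s_0,\ \tau_{w''}>s_0)=k^{-2}$. The Bonferroni inequality $\Pr(\bigcup_iB_i)\ge\sum_i\Pr(B_i)-\sum_{i<i'}\Pr(B_i\cap B_{i'})$ gives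
\[
f\ge\frac{(r+1)\alpha}{k}-\frac{(r+1)^2}{2k^2},\qquad\text{so}\qquad\alpha\le\frac{kf}{r+1}+\frac{r+1}{2k}=o(1)
\]
by \eqref{eq:budget} and \eqref{eq:par}.

Now suppose that the run on $R(j)$ stops by time $s_0$ at an element that is maximal in $H(j)$. There are three kinds of such elements.

\emph{One of the $h$ points of $A$ not below $w$.} By symmetry this has probability at most $\frac h{m+1}\le k^{-4}$.

\emph{The top of a free copy of $D$ that is not covered.} Let $\beta$ be the probability that the run stops by time $s_0$ in some free copy of $D$. By symmetry it stops by time $s_0$ in a covered copy with probability $\frac{h}{N-1-j}\beta\ge\frac\beta2$, since $h\ge N/2$. No element of a covered copy is maximal in $H(j)$, so $\frac\beta2\le\alpha$. This case has probability at most $2\alpha$.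

\emph{The top of a component $W$ or $S$ of $R(j)$.} Either $T_j\le1-u_1$, or one of these $r+j$ tops arrives after time $1-u_1$, which has probability at most $(r+2q)u_1$.

Altogether $\Pr(T_j\le s_0)\le3\alpha+k^{-4}+\Pr(T_j\le1-u_1)+(r+2q)u_1=o(1)$, by Lemma~\ref{lem:G} and \eqref{eq:par}.
\end{proof}

\section{Views that cannot be told apart}\label{sec:views}

For $u\in I$ put $s=1-u$; then $\frac12\le s<s_0$. For $q\le j\le2q-1$ we consider the law of the view at time $s$ in three situations. In each of them an element arrives at time $s$ and covers a large antichain.
\begin{itemize}
\item $\mu_u^j$ (\emph{a star is completed}): the poset is $Q(j+1)=R(j)\cup\{x\}$, conditioned on $\tau_x=s$.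
\item $\nu_u^j$ (\emph{the last maximal element arrives}): the same, conditioned also on the event that the other $k-1$ maximal elements of $Q(j+1)$ arrive before $s$.
\item $\gamma_u^j$ (\emph{a decoy arrives}): the poset is $Q(j)$ with one distinguished free copy of $D$, with top $y$ and decoy $z$, conditioned on $\tau_z=s$ and $\tau_y>s$.
\end{itemize}
Let $\mu_u,\nu_u,\gamma_u$ be the averages of these laws over $j\in\{q,\dots,2q-1\}$; that is, the index is a uniform random variable $J$ on this set. The law $\nu_u$ will force acceptance, $\gamma_u$ will punish it, and $\mu_u$ is the law to which Lemma~\ref{lem:H} applies.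

The \emph{total variation distance} of two laws is $d(\lambda,\lambda')=\sup_E|\lambda(E)-\lambda'(E)|$; for random variables, $d(X,Y)$ is the distance of their laws. For laws on the integers it equals $\frac12\sum_i|\lambda(i)-\lambda'(i)|$. We use the triangle inequality and the following standard facts.
\begin{enumerate}
\item[(T1)] If $X,Y$ are defined on one space, then $d(X,Y)\le\Pr(X\ne Y)$.
\item[(T2)] Applying the same function, which may use additional independent randomness, to $X$ and to $Y$ does not increase the distance.
\item[(T3)] Conditioning on an event $\mathcal E$ changes a law by at most $1-\Pr(\mathcal E)$.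
\item[(T4)] The distance of two mixtures with the same weights is at most the weighted average of the distances of their constituents.
\item[(T5)] The distance of two product laws is at most the sum of the distances of the factors.
\end{enumerate}
By (T2), the probability of an event that concerns the behavior of $\mathcal A$ on $[0,s]$ changes by at most the distance of the view laws when we pass from one situation to another.

\begin{proposition}\label{prop:views}
$\displaystyle\sup_{u\in I}\,\big[d(\mu_u,\gamma_u)+d(\mu_u,\nu_u)\big]=o(1)$.
\end{proposition}

The view of a disjoint union is obtained by superposing the views of the components, which are independent, so by (T2) and (T5) we may compare component by component. The part of an $i$-point antichain seen by time $s$ consists of $\mathrm{Bin}(i,s)$ elements with independent uniform times on $[0,s]$. A first possible clue for the selector is therefore the number of points seen below a top, which is $\mathrm{Bin}(m+1,s)$ in $S$ and $\mathrm{Bin}(m,s)$ in $D$. The choice of a large $m$ drowns this clue in the binomial fluctuations; the lower end $\frac1k$ of $I$ keeps these fluctuations large.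

\begin{lemma}\label{lem:bin}
If $\frac12\le s\le1-\frac1k$, then $d(\mathrm{Bin}(m,s),\mathrm{Bin}(m+1,s))\le k^{-2}$.
\end{lemma}

\begin{proof}
Let $\pi_i=\Pr(\mathrm{Bin}(m,s)=i)$ for $i\in\mathbb Z$. Conditioning on the last trial, $\Pr(\mathrm{Bin}(m+1,s)=i)=(1-s)\pi_i+s\pi_{i-1}$, which differs from $\pi_i$ by $s(\pi_{i-1}-\pi_i)$. The ratio $\pi_{i}/\pi_{i-1}=\frac{(m-i+1)s}{i(1-s)}$ decreases in $i\in\{1,\dots,m\}$, so the sequence $(\pi_i)$ rises from $0$ to its maximum and falls back to $0$, and $\sum_i|\pi_{i-1}-\pi_i|=2\max_i\pi_i$. The distance is therefore $s\max_i\pi_i\le\max_i\pi_i$.

Let $\varphi(\theta)=1-s+se^{\mathrm i\theta}$ be the characteristic function of one trial. Fourier inversion gives $\pi_i\le\frac1{2\pi}\int_{-\pi}^{\pi}|\varphi(\theta)|^m\,d\theta$. For $|\theta|\le\pi$ we have $1-\cos\theta\ge2\theta^2/\pi^2$, so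
\[
|\varphi(\theta)|^2=1-2s(1-s)(1-\cos\theta)\le e^{-4s(1-s)\theta^2/\pi^2}.
\]
Using $\int_{-\infty}^\infty e^{-c\theta^2}d\theta=\sqrt{\pi/c}$ and $s(1-s)\ge\frac1{2k}$,
\[
\max_i\pi_i\le\frac1{2\pi}\int_{-\infty}^\infty e^{-2ms(1-s)\theta^2/\pi^2}\,d\theta=\sqrt{\frac{\pi}{8ms(1-s)}}\le\sqrt{\frac{2k}{m}}=\frac1{k^2}.\qedhere
\]
\end{proof}

The second clue is more serious. At time $s$ a typical component $S$ or $D$ shows either one element above its antichain or two. A copy of $D$ shows one with probability about $2u$ under $\mu_u^j$, when either of $y,z$ may be missing, but with probability $u$ under $\nu_u^j$, when only $z$ may be missing. The numbers of components showing one element thus have means about $j+2ku$ and $j+ku$ and standard deviations of order $\sqrt{ku}$, so by Chebyshev's inequality a selector who knows $j$ can tell $\mu_u^j$ from $\nu_u^j$ when $ku$ is large. This is why $\mathcal F$ contains $q$ values of $j$: a shift of order $ku\le\ln k$ is invisible against a uniform variable with range $q$.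

\begin{lemma}\label{lem:hide}
Let $J$ be uniform on $\{q,\dots,2q-1\}$, let $0\le\theta\le2u_0$, and let $L$ have law $\mathrm{Bin}(N-1-J,\theta)$ given $J$. Then $d(J+L,J)\le4qu_0+2ku_0/q=o(1)$.
\end{lemma}

\begin{proof}
The obstacle is that $L$ depends on $J$; adding $J$ more trials removes the dependence. Given $J$, let $L^+$ have law $\mathrm{Bin}(J,\theta)$, independently of $L$, and put $L^*=L+L^+$. Given $J$, the law of $L^*$ is $\mathrm{Bin}(N-1,\theta)$, so $L^*$ is independent of $J$. By (T1), $d(J+L,J+L^*)\le\Pr(L^+\ge1)\le E[L^+]\le2q\theta\le4qu_0$. For an integer $\ell\ge0$, the variables $J+\ell$ and $J$ are uniform on two sets of $q$ integers with $\max(q-\ell,0)$ common members, so $d(J+\ell,J)=\min(1,\ell/q)$. By independence and (T4), $d(J+L^*,J)\le E[L^*]/q\le2ku_0/q$. Both terms tend to $0$ by \eqref{eq:par}, since $u_0\le u_1$.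
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:views}]
\emph{The laws $\mu_u$ and $\gamma_u$.} Fix $j$. Remove from $Q(j+1)$ the star of $x$, and from $Q(j)$ the distinguished copy of $D$. In both cases there remains $rW\sqcup jS\sqcup(N-1-j)D$, with unconditioned times. The removed component shows an element at time $s$ above $\mathrm{Bin}(m+1,s)$ points in the first case and above $\mathrm{Bin}(m,s)$ points in the second, where $y$ is unseen. By Lemma~\ref{lem:bin}, $d(\mu^j_u,\gamma^j_u)\le k^{-2}$, and by (T4), $d(\mu_u,\gamma_u)\le k^{-2}$.

\emph{A common model for $\mu_u$ and $\nu_u$.} A \emph{single} is a random view consisting of one element above an antichain of $\mathrm{Bin}(m,s)$ elements, and a \emph{double} consists of a two-element chain above such an antichain; in both, all times are independent and uniform on $[0,s]$. For $0\le\ell\le N-1$ let $\Lambda(\ell)$ be the law of the superposition of the following independent pieces: the views at time $s$ of $r$ copies of $W$ with unconditioned times; $\ell$ singles; $N-1-\ell$ doubles; and one element at time $s$ above $\mathrm{Bin}(m+1,s)$ points with independent uniform times on $[0,s]$. The last piece is the view of the star of $x$ under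 both $\mu_u^j$ and $\nu_u^j$. For a random variable $X$ with values in $\{0,\dots,N-1\}$ let $\Lambda(X)$ be the mixture of the laws $\Lambda(\ell)$ with weights $\Pr(X=\ell)$. By (T2), $d(\Lambda(X),\Lambda(Y))\le d(X,Y)$.

\emph{The law $\mu_u$.} Fix $j$. Let $\mathcal E$ be the event that the tops of the $j$ stars of $R(j)$ arrive by time $s$ and that in each of the $N-1-j$ free copies of $D$ at least one of $y,z$ arrives by time $s$. Then $1-\Pr(\mathcal E)\le ju+Nu^2\le2qu_0+ku_0^2$, and by (T3) conditioning on $\mathcal E$ costs at most this much. Since $\mathcal E$ is an intersection of events each concerning one component, the components remain independent. Each star now shows its top, at a uniform time on $[0,s]$, above $\mathrm{Bin}(m+1,s)$ points; replacing these $j$ views by singles costs at most $2qk^{-2}$, by Lemma~\ref{lem:bin} and (T5). Each free copy of $D$ shows exactly one of $y,z$ with probability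
\[
\theta=\frac{2u(1-u)}{1-u^2}=\frac{2u}{1+u}\le2u_0 .
\]
In that case the element shown, whichever it is, has a uniform time on $[0,s]$ and lies above all seen points of the antichain, so the view is a single; otherwise it is a double. Averaging over $j$ by (T4),
\[
d(\mu_u,\Lambda(J+L))\le2qu_0+ku_0^2+2qk^{-2},
\]
where $L$ has law $\mathrm{Bin}(N-1-J,\theta)$ given $J$.

\emph{The law $\nu_u$.} Fix $j$. The conditioning says that the top of every component other than the star of $x$ arrives before $s$, so again the components remain independent. By (T3) and (T5), the views of the $r$ copies of $W$ are within $ru\le ru_0$ of their unconditioned law. The $j$ stars are replaced by singles at cost $2qk^{-2}$, as before. Each free copy of $D$ shows $y$ at a uniform time on $[0,s]$; its view is a single if $z$ is unseen, which has probability $u$, and a double otherwise. Hence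
\[
d(\nu_u,\Lambda(J+L'))\le ru_0+2qk^{-2},
\]
where $L'$ has law $\mathrm{Bin}(N-1-J,u)$ given $J$.

By Lemma~\ref{lem:hide}, both $\Lambda(J+L)$ and $\Lambda(J+L')$ are within $4qu_0+2ku_0/q$ of $\Lambda(J)$. All error terms are independent of $u$ and tend to $0$ by \eqref{eq:par}, so $d(\mu_u,\nu_u)=o(1)$ uniformly on $I$.
\end{proof}

\section{The dilemma at the covering element}\label{sec:dilemma}

We now repeat the two steps of Example~\ref{ex:one}. For a view law $\lambda$ at time $s$ and an event $E$ concerning the behavior of $\mathcal A$ on $[0,s]$, let $\lambda(E)$ be the probability of $E$ when the view has law $\lambda$ and $\omega$ is independent of it. Exactly one of three events occurs: $\mathcal A$ stops before $s$ (\emph{early}), it stops at $s$ (\emph{accept}), or it does not stop in $[0,s]$ (\emph{pass}). First, the stars make passing too expensive.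

\begin{lemma}\label{lem:pass}
$\displaystyle\int_I\nu_u(\mathrm{pass})\,du=o(u_0)$.
\end{lemma}

\begin{proof}
Fix $j\in\{q,\dots,2q-1\}$ and run $\mathcal A$ on $Q(j+1)$. For the top $x$ of a star consider the event that $1-\tau_x\in I$, all other maximal elements arrive before $x$, and $\mathcal A$ does not stop in $[0,\tau_x]$. On this event $\mathcal A$ fails, because no maximal element arrives after $\tau_x$. For different $x$ the events are disjoint, because $x$ is the last maximal element. There are $j+1\ge q$ such tops, equivalent under automorphisms of $Q(j+1)$, and for each of them the event has probability $\int_I(1-u)^{k-1}\nu_u^j(\mathrm{pass})\,du$. So $f$ is at least $q$ times this integral, and averaging over $j$ gives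
\[
f\ge q\int_I(1-u)^{k-1}\nu_u(\mathrm{pass})\,du .
\]
Since $\ln(1-t)\ge-t-t^2$ for $0\le t\le\frac12$, for $u\in I$ we have $(1-u)^{k-1}\ge(1-u_0)^k\ge e^{-ku_0-ku_0^2}=(1-o(1))k^{-(1-\eta)}$. With \eqref{eq:budget} and \eqref{eq:par},
\[
\int_I\nu_u(\mathrm{pass})\,du\le(1+o(1))\frac{fk^{1-\eta}}{q}\le(1+o(1))\,\frac{k^{1-\eta}\ln k}{q}\cdot\frac{\ln k}{k}=o(u_0).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $u\in I$ and $s=1-u$. Under $\mu_u^j$ the run before time $s$ coincides with the run on $R(j)$, which is independent of $\tau_x$. So $\mu^j_u(\mathrm{early})=\Pr(T_j<s)\le\rho$, because $s<s_0$, and hence $\mu_u(\mathrm{early})\le\rho$. Therefore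
\begin{align*}
\gamma_u(\mathrm{accept})&\ge\mu_u(\mathrm{accept})-d(\mu_u,\gamma_u)=1-\mu_u(\mathrm{early})-\mu_u(\mathrm{pass})-d(\mu_u,\gamma_u)\\
&\ge1-\varepsilon-\nu_u(\mathrm{pass}),
\end{align*}
where $\varepsilon=\rho+\sup_{u\in I}[d(\mu_u,\gamma_u)+d(\mu_u,\nu_u)]=o(1)$ by Lemma~\ref{lem:H} and Proposition~\ref{prop:views}.

Fix $j\in\{q,\dots,2q-1\}$ and run $\mathcal A$ on $Q(j)$. For a free copy of $D$ with top $y$ and decoy $z$ consider the event that $1-\tau_z\in I$, $\tau_y>\tau_z$ and $\mathcal A$ accepts $z$. Given $\tau_z=1-u$, we have $\tau_y>\tau_z$ with probability $u$, and then $z$ is the element arriving at time $s$ in the situation $\gamma_u^j$. So the event has probability $\int_Iu\,\gamma_u^j(\mathrm{accept})\,du$, for each of the $N-j\ge N-2q$ free copies, which are equivalent under automorphisms of $Q(j)$. These events are disjoint, since different elements are accepted, and on each of them $\mathcal A$ fails, since $z\prec y$. Averaging over $j$ and using Lemma~\ref{lem:pass},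
\begin{align*}
f&\ge(N-2q)\int_Iu\,\gamma_u(\mathrm{accept})\,du\ge(N-2q)\Big[(1-\varepsilon)\int_Iu\,du-u_0\int_I\nu_u(\mathrm{pass})\,du\Big]\\
&=(N-2q)\Big[(1-\varepsilon)\frac{u_0^2-k^{-2}}2-o(u_0^2)\Big].
\end{align*}
By \eqref{eq:par}, $N-2q=(1-o(1))k$ and $k^{-2}=o(u_0^2)$. Hence
\[
f\ge(1-o(1))\frac{ku_0^2}{2}=\Big(\frac12-o(1)\Big)(1-\eta)^2\frac{\ln^2k}{k},
\]
and no error term depends on $\mathcal A$. This proves the proposition, and with it Theorem~\ref{thm:main}(b).
\end{proof}

\begin{thebibliography}{9}

\bibitem{GM}
Bryn Garrod and Robert Morris, \emph{The secretary problem on an unknown poset}, arXiv:1107.1379 (2011).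

\end{thebibliography}
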